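\title{Only complete intersections realize the origin as a cohomological support variety}

\begin{abstract}
A complex $M$ with finitely generated homology over a noetherian local ring $R$ has a cohomological support variety $\mathrm{V}_R(M)$, a cone in an affine space whose dimension is the number of relations in a minimal regular presentation of $\widehat R$. We prove that $R$ is complete intersection if and only if $\mathrm{V}_R(M)$ is the origin for some $M$ with nonzero finitely generated homology. The key is a statement about Koszul complexes over a complete regular local ring $Q$: if a nonzero perfect dg module over the Koszul complex on a list $\boldsymbol f$ is a direct summand of a complex of $Q/(\boldsymbol f)$-modules, then $\boldsymbol f$ is a regular sequence. The method also gives two lower bounds for $\dim \mathrm{V}_R(M)$, both attained. The one deep input is the existence of big Cohen--Macaulay algebras.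
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $R$ be a commutative noetherian local ring with residue field $k$. Fix a minimal regular presentation $\widehat R\cong Q/I$, that is, $(Q,\mathfrak n,k)$ is a regular local ring and $I\subseteq\mathfrak n^2$, and fix minimal generators $\boldsymbol f=f_1,\dots,f_n$ of $I$. The \emph{Koszul complex} $E=K(\boldsymbol f;Q)$ is the exterior algebra over $Q$ on elements $e_1,\dots,e_n$ of homological degree $1$, with the differential determined by $\partial e_i=f_i$ and the Leibniz rule. It is a dg $Q$-algebra with $\mathrm{H}_0(E)=\widehat R$. The ring $R$ is \emph{complete intersection} if $I$ is generated by a regular sequence. Always $n\geqslant\operatorname{ht}I$, and since $Q$ is Cohen--Macaulay, a list of $m$ elements of $\mathfrak n$ is a regular sequence exactly when it generates an ideal of height $m$. So $R$ is complete intersection if and only if $n=\operatorname{ht}I$, if and only if $\boldsymbol f$ is a regular sequence, if and only if the augmentation $E\to\widehat R$ is a quasi-isomorphism.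

Let $\Lambda=k\otimes_QE$, the exterior algebra over $k$ on $e_1,\dots,e_n$ with zero differential. Then $\operatorname{Ext}_\Lambda(k,k)\cong\mathcal S$, where $\mathcal S=k[\chi_1,\dots,\chi_n]$ and $\chi_i$ is dual to $e_i$ and has cohomological degree $2$. Let $M$ be an $R$-complex with $\mathrm H(M)$ finitely generated; this means that the total homology $\bigoplus_i\mathrm H_i(M)$ is a finitely generated $R$-module, so in particular it is bounded. Regard $\widehat M=\widehat R\otimes_RM$ as a dg $E$-module through $E\to\widehat R$. Then
\[
\operatorname{Ext}_E(\widehat M,k)\cong\operatorname{Ext}_\Lambda(k\otimes^{\mathsf L}_Q\widehat M,k)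
\]
is a graded $\mathcal S$-module by Yoneda composition; this is the standard action of the cohomology operators $\chi_i$. The \emph{cohomological support variety} $\mathrm V_R(M)$ is the support of this module in $\operatorname{Spec}^*\mathcal S$, the set of homogeneous prime ideals of $\mathcal S$. It is a closed subset and does not depend on the choices made; in particular we may and do take $Q$ complete. We write $\{\boldsymbol 0\}$ for the closed set consisting of the irrelevant ideal $\mathcal S_+=(\chi_1,\dots,\chi_n)$. One has $\mathrm V_R(M)=\emptyset$ when $\mathrm H(M)=0$ and $\mathrm V_R(M)\supseteq\{\boldsymbol 0\}$ when $\mathrm H(M)\neq0$.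

Sending $e_i$ to the class of $f_i$ identifies $\Lambda_1$ with $I/\mathfrak nI$ and $\mathcal S$ with $\operatorname{Sym}((I/\mathfrak nI)^*)$, so $\mathrm V_R(M)$ is a cone in the affine space $I/\mathfrak nI\cong\mathbb A^n_k$. A linear subspace $L\subseteq I/\mathfrak nI$ is identified with the set of homogeneous primes that contain the linear forms vanishing on $L$. The dimension of the closed set defined by a homogeneous ideal $\mathfrak a$ is the Krull dimension of $\mathcal S/\mathfrak a$, so $\dim\{\boldsymbol 0\}=0$.

The variety records where $\widehat M$ fails to be homologically finite. For example, by Proposition~\ref{prop:sections}, the line spanned by the class of an element $f\in I\smallsetminus\mathfrak nI$ meets $\mathrm V_R(M)$ only in $\boldsymbol 0$ exactly when $\widehat M$ is isomorphic, in the derived category of the hypersurface $Q/(f)$, to a bounded complex of finite free modules. The largest variety always occurs.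

\begin{example}\label{ex:residue}
One has $\mathrm V_R(k)=\operatorname{Spec}^*\mathcal S$. Let $K$ be the Koszul complex on minimal generators of $\mathfrak n$; it is a free resolution of $k$ over $Q$. Since $f_i\in\mathfrak n^2$, there are $\sigma_i\in\mathfrak nK_1$ with $\partial\sigma_i=f_i$, and $e_i\mapsto\sigma_i$ is a morphism of dg algebras $E\to K$. So $k\otimes_Q^{\mathsf L}k$ is represented by the dg $\Lambda$-module $k\otimes_QK$, on which the differential and all $e_i$ act as zero. It is a finite sum of shifts of $k$, and $\operatorname{Ext}_E(k,k)$ is a nonzero free $\mathcal S$-module.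
\end{example}

This paper is about the smallest variety. Three facts are known; we do not use them. If $R$ is complete intersection, every closed subset of $\operatorname{Spec}^*\mathcal S$ is $\mathrm V_R(M)$ for some $M$ with $\mathrm H(M)$ finitely generated. If $R$ is not complete intersection, $\{\boldsymbol 0\}$ is not $\mathrm V_R(M)$ for any finitely generated \emph{module} $M$. If $R$ is Cohen--Macaulay but not complete intersection, then $\dim\mathrm V_R(M)\geqslant2$ whenever $\mathrm H(M)$ is nonzero and finitely generated. The following statement, for complexes over arbitrary local rings, is posed as a conjecture by Briggs, Grifo and Pollitz \cite{BGP}.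

\begin{theorem}\label{thm:main}
A local ring $R$ is complete intersection if and only if $\{\boldsymbol 0\}=\mathrm V_R(M)$ for some $R$-complex $M$ with $\mathrm H(M)$ nonzero and finitely generated.
\end{theorem}

Here is why one expects this. The equality $\mathrm V_R(M)=\{\boldsymbol0\}$ turns out to mean that $\widehat M$ is \emph{perfect} over $E$, that is, finitely built from $E$ by shifts, cones and direct summands. If $R$ is not complete intersection, $E$ has homology in positive degrees. This homology acts nontrivially on $\mathrm H(E)$, and it acts as zero on the homology of any $\widehat R$-complex. So being built from $E$ and being an $\widehat R$-complex should be incompatible. The next theorem makes this precise; minimality of the list plays no role in it.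

\begin{theorem}\label{thm:koszul}
Let $(Q,\mathfrak n,k)$ be a complete regular local ring, $\boldsymbol f=f_1,\dots,f_m\in\mathfrak n$ any list, $E=K(\boldsymbol f;Q)$ and $B=Q/(\boldsymbol f)=\mathrm H_0(E)$. Suppose there is a nonzero perfect dg $E$-module $M$ that is a direct summand in the derived category $\mathsf D(E)$ of a $B$-complex $Y$, regarded as a dg $E$-module through $E\to B$. Then $\boldsymbol f$ is a $Q$-regular sequence.
\end{theorem}

Applied to parts of a minimal generating set of $I$, Theorem~\ref{thm:koszul} bounds the size of support varieties. Since $\dim Q=\operatorname{edim}R$, the number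
\[
\operatorname{cid}R=n-\operatorname{ht}I=\mu(I)-\operatorname{edim}R+\dim R
\]
is nonnegative, and it is $0$ if and only if $R$ is complete intersection.

\begin{theorem}\label{thm:bound}
Let $M$ be an $R$-complex with $\mathrm H(M)$ nonzero and finitely generated.
\begin{enumerate}
\item[(1)] If $L\subseteq I/\mathfrak nI$ is a linear subspace with $\mathrm V_R(M)\cap L=\{\boldsymbol 0\}$, then every lift to $I$ of every basis of $L$ is a $Q$-regular sequence.
\item[(2)] $\dim\mathrm V_R(M)\geqslant\operatorname{cid}R$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:unmixed}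
Suppose that $R$ is not complete intersection and that $\widehat R$ is unmixed, that is, $\dim\widehat R/\mathfrak q=\dim R$ for all $\mathfrak q\in\operatorname{Ass}\widehat R$. Then $\dim\mathrm V_R(M)\geqslant\operatorname{cid}R+1\geqslant2$ for every $R$-complex $M$ with $\mathrm H(M)$ nonzero and finitely generated.
\end{theorem}

Theorem~\ref{thm:unmixed} contains the Cohen--Macaulay case recalled above and covers, for instance, all complete local domains. Section~\ref{sec:sharp} shows that both bounds are attained and that unmixedness cannot be dropped.

Section~\ref{sec:dg} recalls dg modules, and Section~\ref{sec:support} translates supports into perfection, which reduces Theorems~\ref{thm:main} and \ref{thm:bound}(1) to Theorem~\ref{thm:koszul}. Section~\ref{sec:field} carries out the main argument for $Q=k$. Section~\ref{sec:criterion} turns it into a criterion, from which Theorem~\ref{thm:koszul} (Section~\ref{sec:koszul}) and Theorem~\ref{thm:unmixed} (Section~\ref{sec:bounds}) both follow.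

\section{Dg modules}\label{sec:dg}

Gradings are homological, $(\Sigma Z)_i=Z_{i-1}$, and $\operatorname{Ext}^i=\mathrm H_{-i}\operatorname{RHom}$. Throughout, $(Q,\mathfrak n,k)$ is a complete regular local ring of dimension $d$, and $K$ is the Koszul complex on minimal generators $x_1,\dots,x_d$ of $\mathfrak n$. A dg algebra $A$ is graded-commutative with $A_i=0$ for $i<0$; a ring is a dg algebra concentrated in degree $0$. The derived category $\mathsf D(A)$ is obtained from dg $A$-modules by inverting quasi-isomorphisms. It is triangulated, and short exact sequences of dg modules give exact triangles.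

\emph{Semifree resolutions.} A dg $A$-module $F$ is \emph{semifree} if it is the union of dg submodules $0\subseteq F^{(0)}\subseteq F^{(1)}\subseteq\cdots$ whose successive quotients are direct sums of shifts of $A$. Then $F\otimes_A-$ and $\operatorname{Hom}_A(F,-)$ preserve quasi-isomorphisms and $\operatorname{Hom}_{\mathsf D(A)}(F,Z)=\mathrm H_0\operatorname{Hom}_A(F,Z)$. Every $X$ has a semifree resolution $F\xrightarrow{\simeq}X$, and one sets $X\otimes_A^{\mathsf L}-=F\otimes_A-$ and $\operatorname{RHom}_A(X,-)=\operatorname{Hom}_A(F,-)$. If $\mathrm H_i(X)=0$ for $i<b$, adjoining generators degree by degree gives $F$ with generators in degrees $\geqslant b$, so that $F_i=0$ for $i<b$. If moreover $A$ is a Koszul complex over $Q$ and each $\mathrm H_i(X)$ is finitely generated, finitely many generators suffice in each degree.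

\emph{Truncations.} Because $A_{<0}=0$ and $\partial A_0=0$, both $Z_{>b}\oplus\ker\partial_b$ and $Z_{>b}\oplus\partial Z_{b+1}$ are dg submodules of a dg module $Z$. The first has the homology of $Z$ in degrees $\geqslant b$ and none below. The second has the homology of $Z$ in degrees $>b$ and none in degrees $\leqslant b$; the quotient by it, $\tau_{\leqslant b}Z$, vanishes in degrees $>b$ and has the homology of $Z$ in degrees $\leqslant b$. Truncating on both sides shows that a dg module with homology only in degree $b$ is isomorphic in $\mathsf D(A)$ to $\Sigma^b\mathrm H_b(Z)$, on which $A$ acts through $\mathrm H_0(A)$.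

\begin{lemma}\label{lem:degrees}
Let $A$ be a dg algebra.
\begin{enumerate}
\item[(1)] If $\mathrm H_i(W)=0$ for $i\leqslant a$ and $\mathrm H_i(Z)=0$ for $i>a$, then $\operatorname{Hom}_{\mathsf D(A)}(W,Z)=0$.
\item[(2)] If $\mathrm H_i(X)=0$ for $i<b$ and $G$ is an $\mathrm H_0(A)$-module, then $\mathrm H_b(X\otimes_A^{\mathsf L}G)=\mathrm H_b(X)\otimes_{\mathrm H_0(A)}G$. For $u\in G$, the morphism $X\to X\otimes_A^{\mathsf L}G$ induced by $A\to G$, $1\mapsto u$, is $z\mapsto z\otimes u$ on $\mathrm H_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Replace $W$ by a semifree $F$ with $F_i=0$ for $i\leqslant a$, and $Z$ by $\tau_{\leqslant a}Z\simeq Z$. No degree carries a nonzero component of both, so $\operatorname{Hom}_A(F,\tau_{\leqslant a}Z)_0=0$.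

(2) Take $F\to X$ semifree with $F_i=0$ for $i<b$. As a graded module $F\otimes_AG=(F/A_{>0}F)\otimes_{A_0}G$. This vanishes below degree $b$, equals $F_b\otimes_{A_0}G$ in degree $b$, and is a quotient of $F_{b+1}\otimes_{A_0}G$ in degree $b+1$. So its homology in degree $b$ is $\operatorname{coker}(F_{b+1}\to F_b)\otimes_{A_0}G$.
\end{proof}

\emph{Perfect modules.} A dg $A$-module is \emph{perfect} if it lies in the smallest triangulated subcategory of $\mathsf D(A)$ that contains $A$ and is closed under direct summands. Over a local ring this means being isomorphic to a bounded complex of finite free modules. Let $M$ be perfect and $N=\operatorname{RHom}_A(M,A)$. Then $N$ is perfect, and the natural maps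
\begin{equation}\label{eq:perfect}
N\otimes_A^{\mathsf L}Z\to\operatorname{RHom}_A(M,Z)\qquad\text{and}\qquad M\to\operatorname{RHom}_A(N,A)
\end{equation}
are isomorphisms. If $A$ is a dg $Q$-algebra with $\mathrm H(A)$ finitely generated over $Q$, then $\mathrm H(M)$ is finitely generated. Each of these statements holds for $M=A$ and persists under shifts, cones and summands. A quasi-isomorphism of dg algebras $A\to A'$ induces an equivalence $\mathsf D(A')\to\mathsf D(A)$ sending $A'$ to $A$, so it preserves and reflects perfection.

Perfection over a Koszul complex is detected by the residue field, as finite projective dimension is over a local ring.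

\begin{lemma}\label{lem:nakayama}
Let $f_1,\dots,f_m\in\mathfrak n$ and $E=K(f_1,\dots,f_m;Q)$. Let $X$ be a dg $E$-module with $\mathrm H(X)$ bounded below and each $\mathrm H_i(X)$ finitely generated. Then $X$ is perfect if and only if $\operatorname{Ext}_E(X,k)$ has finite total dimension over $k$. If $X\not\simeq 0$, then $\operatorname{Ext}_E(X,k)\ne0$.
\end{lemma}

\begin{proof}
The condition on $\operatorname{Ext}$ holds for $E$, as $\operatorname{Ext}_E(E,k)=k$, and hence for perfect modules. By adjunction $\operatorname{RHom}_E(X,k)\simeq\operatorname{Hom}_k(k\otimes_E^{\mathsf L}X,k)$, so $\operatorname{Ext}_E(X,k)$ and $\mathrm H(k\otimes^{\mathsf L}_EX)$ have the same total dimension $\ell$. If $X\not\simeq0$ and $b$ is the least degree with $\mathrm H_b(X)\neq0$, then $\mathrm H_b(k\otimes_E^{\mathsf L}X)=\mathrm H_b(X)/\mathfrak n\mathrm H_b(X)\neq0$ by Lemma~\ref{lem:degrees}(2) and Nakayama's lemma. This proves the last claim, and it settles the case $\ell=0$ of an induction on $\ell<\infty$. If $\ell>0$, choose $\xi\in\mathrm H_b(X)\smallsetminus\mathfrak n\mathrm H_b(X)$ and let $X'$ be the cone of the morphism $\Sigma^bE\to X$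 given by $\xi$. The homology of $X'$ is again bounded below and degreewise finitely generated. In the triangle $\Sigma^bk\to k\otimes_E^{\mathsf L}X\to k\otimes^{\mathsf L}_EX'\to$ the first map is injective in homology by the choice of $\xi$, so $\mathrm H(k\otimes_E^{\mathsf L}X')$ has dimension $\ell-1$. Thus $X'$ is perfect, and then so is $X$.
\end{proof}

\section{Linear sections of the support and perfection}\label{sec:support}

Return to the notation of Section~\ref{sec:intro} and let $\mathrm H(M)$ be nonzero and finitely generated; then so is $\mathrm H(\widehat M)=\widehat R\otimes_R\mathrm H(M)$. Fix a semifree resolution $F\to\widehat M$ over $E$ that is bounded below and has finitely many generators in each degree, and put $\overline F=k\otimes_QF$. It is a semifree dg $\Lambda$-module, bounded below and finite-dimensional in each degree. Since $F$ is also semifree over $Q$, the module $\overline F$ represents $k\otimes_Q^{\mathsf L}\widehat M$, and $\operatorname{Hom}_E(F,k)=\operatorname{Hom}_\Lambda(\overline F,k)$.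

\begin{lemma}\label{lem:fg}
The graded $\mathcal S$-module $\operatorname{Ext}_E(\widehat M,k)$ is finitely generated.
\end{lemma}

\begin{proof}
As $Q$ is regular, $K\simeq k$, so $\mathrm H(\overline F)\cong\mathrm H(K\otimes_Q\widehat M)$ is a finitely generated $Q$-module; it is also a $k$-vector space, so its total dimension is finite. We show that $\operatorname{Ext}_\Lambda(T,k)$ is finitely generated for every dg $\Lambda$-module $T$ with $\dim_k\mathrm H(T)<\infty$, by induction on that dimension. Let $b$ be the least degree with $\mathrm H_b(T)\neq0$. Truncation gives a triangle $T'\to T\to\Sigma^b\mathrm H_b(T)\to$ in which $\dim_k\mathrm H(T')<\dim_k\mathrm H(T)$ and $\mathrm H_b(T)$ is a finite sum of copies of $k$. The long exact sequence of $\operatorname{Ext}_\Lambda(-,k)$ is $\mathcal S$-linear, $\operatorname{Ext}_\Lambda(k,k)=\mathcal S$, and $\mathcal S$ is noetherian.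
\end{proof}

Consequently $\mathrm V_R(M)$ is the closed set defined by the annihilator of $\operatorname{Ext}_E(\widehat M,k)$. We use repeatedly that a finitely generated graded $\mathcal S$-module has support inside $\{\boldsymbol0\}$ if and only if it is killed by a power of $\mathcal S_+$, if and only if it is finite-dimensional.

To compare $E$ with the Koszul complex on a part of $\boldsymbol f$ we need the $\mathcal S$-action at the level of complexes. The standard Koszul (BGG) model for exterior algebras provides it; see \cite{ABIM}. We recall the construction. Write $(-)^*=\operatorname{Hom}_k(-,k)$ and let $\mathcal J=\mathcal S\otimes_k\Lambda^*$, with differential the multiplication by $\sum_i\chi_i\otimes e_i$, an element of degree $-1$ and square zero. Then $\mathcal J$ is a dg $\Lambda$-module on which $\mathcal S$ acts by $\Lambda$-linear chain maps. As a complex of $\mathcal S$-modules it is the Koszul complex on $\chi_1,\dots,\chi_n$, so the map $k\to\mathcal J$ sending $1$ to the augmentation $\varepsilon\in\Lambda^*$ is a quasi-isomorphism of dg $\Lambda$-modules. For a dg $\Lambda$-module $T$ that is bounded below, adjunction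 gives
\begin{equation}\label{eq:model}
\operatorname{Hom}_\Lambda(T,\mathcal J)\cong\mathcal S\otimes_kT^*,\qquad \partial=1\otimes\partial^*\pm\textstyle\sum_i\chi_i\otimes e_i^*,
\end{equation}
where $e_i^*$ is the transpose of multiplication by $e_i$; boundedness ensures that only finitely many graded pieces of $\mathcal S$ contribute to each degree. Filtering by powers of $\mathcal S_+$ shows that \eqref{eq:model} preserves quasi-isomorphisms in $T$, so its homology is $\operatorname{Ext}_\Lambda(T,k)$. For $T=k$ the differential is zero, and one recovers the isomorphism $\mathcal S\cong\operatorname{Ext}_\Lambda(k,k)$, with $s\in\mathcal S$ corresponding to multiplication by $s$ on $\mathcal J\simeq k$. Hence the Yoneda action on $\operatorname{Ext}_\Lambda(T,k)$ is multiplication on the first factor. (A global change of sign of the $\chi_i$ fixes all homogeneous ideals.) The element $\sum_i\chi_i\otimes e_i$ is the canonical element of $(I/\mathfrak nI)^*\otimes_kI/\mathfrak nI$. A change of minimal generators by an invertible matrix induces an isomorphism of Koszul complexes that respects it, so any list of minimal generators may be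 used to compute the cone $\mathrm V_R(M)\subseteq I/\mathfrak nI$.

\begin{proposition}\label{prop:sections}
Let $f_1,\dots,f_n$ be minimal generators of $I$, let $0\leqslant m\leqslant n$, put $E'=K(f_1,\dots,f_m;Q)$, and let $L=\{\chi_{m+1}=\dots=\chi_n=0\}$ be the span of the classes of $f_1,\dots,f_m$. Let $\mathcal S$ act on $\operatorname{Ext}_{E'}(\widehat M,k)$ through $\mathcal S/(\chi_{m+1},\dots,\chi_n)=k[\chi_1,\dots,\chi_m]$. Then
\[
\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_{E'}(\widehat M,k)=\mathrm V_R(M)\cap L .
\]
Hence $\widehat M$ is perfect over $E'$ if and only if $\mathrm V_R(M)\cap L=\{\boldsymbol0\}$.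
\end{proposition}

\begin{proof}
The algebra $E$ is semifree over $E'$, so $F$ is also a semifree resolution over $E'$. Let $X_n=\mathcal S\otimes_k\overline F^*$ be the model \eqref{eq:model}, and put $X_j=X_n/(\chi_{j+1},\dots,\chi_n)X_n$. Then $\mathrm H(X_n)=\operatorname{Ext}_E(\widehat M,k)$, while $X_m$ is the model \eqref{eq:model} for $\overline F$ over $k\otimes_QE'$, so $\mathrm H(X_m)=\operatorname{Ext}_{E'}(\widehat M,k)$. As a graded module $X_j$ is free over $k[\chi_1,\dots,\chi_j]$, so $0\to\Sigma^{-2}X_j\xrightarrow{\chi_j}X_j\to X_{j-1}\to0$ is exact. With $H=\mathrm H(X_j)$ it yields an exact sequence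
\[
0\to H/\chi_jH\to\mathrm H(X_{j-1})\to\Sigma^{-1}(0:_H\chi_j)\to0 .
\]
By Lemma~\ref{lem:fg} and descending induction, all $\mathrm H(X_j)$ are finitely generated. By Nakayama's lemma $H/\chi_jH$ has support $\operatorname{Supp}H\cap\{\chi_j=0\}$, and the support of $0:_H\chi_j$ lies in this set. So $\operatorname{Supp}\mathrm H(X_{j-1})=\operatorname{Supp}\mathrm H(X_j)\cap\{\chi_j=0\}$, which gives the formula. The module $\operatorname{Ext}_{E'}(\widehat M,k)$ is nonzero and finitely generated, so its support is $\{\boldsymbol0\}$ exactly when it is finite-dimensional; now apply Lemma~\ref{lem:nakayama}.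
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:bound}(1) and \ref{thm:main}, given Theorem~\ref{thm:koszul}]
Let $f_1,\dots,f_m\in I$ lift a basis of $L$. By Nakayama's lemma they extend to minimal generators of $I$, and by Proposition~\ref{prop:sections} the nonzero module $\widehat M$ is perfect over $E'=K(f_1,\dots,f_m;Q)$. It is a complex over $Q/I$, hence over $Q/(f_1,\dots,f_m)$. Theorem~\ref{thm:koszul}, with $\widehat M$ in the roles of both $M$ and $Y$, shows that $f_1,\dots,f_m$ is a regular sequence. This is Theorem~\ref{thm:bound}(1).

If $\mathrm V_R(M)=\{\boldsymbol0\}$, the case $L=I/\mathfrak nI$ shows that $\boldsymbol f$ is a regular sequence, so $R$ is complete intersection. Conversely, if $R$ is complete intersection, then $E\to\widehat R$ is a quasi-isomorphism, so $\operatorname{Ext}_E(\widehat R,k)=\operatorname{Ext}_E(E,k)=k$ and $\mathrm V_R(R)=\{\boldsymbol0\}$.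
\end{proof}

\section{The argument over a field}\label{sec:field}

Let $Q=k$ and $\boldsymbol f=0,\dots,0$, of length $m\geqslant1$. In Theorem~\ref{thm:koszul} we then have $E=\Lambda$, the exterior algebra on $e_1,\dots,e_m$, and $B=k$, and the claim is that no nonzero perfect dg $\Lambda$-module is a summand of a complex on which the $e_i$ act as zero.

Take $m=1$ and $e=e_1$. For $p\geqslant1$ let $M_p$ be the semifree module with generators $u_0,\dots,u_p$, where $u_j$ has degree $2j$, $\partial u_0=0$ and $\partial u_j=eu_{j-1}$. It is perfect. Its cycles are spanned by $u_0,eu_0,\dots,eu_p$, and its boundaries by $eu_0,\dots,eu_{p-1}$, so $\mathrm H(M_p)$ has basis $[u_0]$, $[eu_p]$, and $e$ acts on it as zero. Thus the action of $\mathrm H(E)$ on homology cannot tell $M_p$ from the $B$-complex $k\oplus\Sigma^{2p+1}k$, and the heuristic of Section~\ref{sec:intro} needs a finer invariant.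

Let $\theta\colon U\hookrightarrow\Lambda$ be the kernel of $\Lambda\to B$, here $U=ke$. The map $M_p\otimes_\Lambda\theta$ is the inclusion $eM_p\to M_p$, and it hits the nonzero class $[eu_p]$. In contrast, $Y\otimes_\Lambda^{\mathsf L}\theta=0$ for every $B$-complex $Y$ (Lemma~\ref{lem:vanishing}). So $M\otimes^{\mathsf L}\theta$ is the invariant we want, and the task is to show that it is nonzero for all nonzero perfect $M$.

The class $[eu_p]$ is the product of the socle of $\Lambda$ with the generator of top degree. Over a ring of positive dimension there need not be a socle, so we pass to duals, which turns the top degree into the bottom degree, where Nakayama's lemma applies. Let $m\geqslant1$ be arbitrary, let $M$ be perfect with $M\otimes^{\mathsf L}_\Lambda\theta=0$, and put $N=\operatorname{RHom}_\Lambda(M,\Lambda)$.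
\begin{enumerate}
\item[(i)] \emph{Dualize.} One has $(M\otimes_\Lambda^{\mathsf L}T)^*\simeq\operatorname{RHom}_\Lambda(M,T^*)\simeq N\otimes_\Lambda^{\mathsf L}T^*$ naturally in $T$, so $N\otimes^{\mathsf L}_\Lambda\theta^*=0$.
\item[(ii)] \emph{Use self-duality.} One has $\Sigma^m\Lambda^*\cong\Lambda$, and $0\to\Sigma^mB^*\to\Sigma^m\Lambda^*\to\Sigma^mU^*\to0$ becomes $0\to\Lambda_m\to\Lambda\to\Lambda/\Lambda_m\to0$.
\item[(iii)] \emph{Factor.} Since $m>0$, the augmentation $\Lambda\to k$ kills $\Lambda_m$, so it factors through $\Sigma^m\theta^*$. Hence $N\to N\otimes_\Lambda^{\mathsf L}k$ is zero.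
\item[(iv)] \emph{Look at the bottom.} If $N\not\simeq0$, this map is bijective on the lowest nonzero homology, by Lemma~\ref{lem:degrees}(2). So $N\simeq0$, and $M\simeq0$ by \eqref{eq:perfect}.
\end{enumerate}
For $M=M_p$ the dual $N$ has generators $u_j^*$ of degree $-2j$ with $\partial u_j^*=\pm eu_{j+1}^*$ for $j<p$ and $\partial u_p^*=0$, and the class detected in (iv) is $[u_p^*]$.

Two things change when $d>0$. In (i) the $k$-dual must be replaced by the Matlis dual $(-)^\vee$, whose values on finitely generated modules are $\mathfrak n$-power torsion, so the self-duality (ii) holds only for the local cohomology of $E$; it reads $E\otimes_Q\check C\simeq\Sigma^{m-d}E^\vee$. In (iii) the term $B^\vee$ now sits in degree $m-d$. A comparison of degrees shows that maps from it to $k$ vanish when $m>d$, but all we know is $m>g=\operatorname{ht}(\boldsymbol f)$. We therefore replace $k$ by a $B$-algebra $G$ whose local cohomology is concentrated in degree $-\dim B=g-d<m-d$. For $\boldsymbol f=x^2,xy$ in $Q=k[\![x,y,z]\!]$, for example, $B^\vee$ sits in degree $-1$, below the degree of $k$, while the Cohen--Macaulay ring $G=Q/(x)$ has local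 cohomology only in degree $-2$. In general a big Cohen--Macaulay algebra plays the role of $G$.

\section{A criterion for the vanishing of perfect modules}\label{sec:criterion}

\emph{Matlis duality.} Let $\mathfrak E$ be the injective hull of $k$ over $Q$ and $(-)^\vee=\operatorname{Hom}_Q(-,\mathfrak E)$. This functor is exact, and $T^\vee=0$ forces $T=0$. For a quotient ring $P$ of $Q$, the module $P^\vee$ is the injective hull of $k$ over $P$; it is faithful, and $P\to P^{\vee\vee}=\operatorname{End}_P(P^\vee)$ is an isomorphism because $P$ is complete.

\emph{Local cohomology.} The \v Cech complex $\check C$ is the tensor product over $Q$ of the complexes $Q\to Q_{x_i}$, placed in degrees $0$ and $-1$. For a $Q$-module $T$ one has $\mathrm H_{-i}(T\otimes_Q\check C)=\mathrm H^i_{\mathfrak n}(T)$. Local cohomology $\mathrm H^i_{\mathfrak a}(T)$ is $\mathfrak a$-power torsion, depends only on the radical of $\mathfrak a$, vanishes when $i$ exceeds the number of generators of $\mathfrak a$, and may be computed over any quotient ring through which $T$ is a module. If $P$ is a Gorenstein quotient of $Q$ of dimension $r$, then $\mathrm H^r_{\mathfrak n}(P)\cong P^\vee$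 and $\mathrm H^i_{\mathfrak n}(P)=0$ for $i\neq r$, that is,
\begin{equation}\label{eq:gorenstein}
P\otimes_Q\check C\simeq\Sigma^{-r}P^\vee\quad\text{in }\mathsf D(P).
\end{equation}

In this section $A$ is a dg $Q$-algebra such that $\mathrm H(A)$ is finitely generated over $Q$ and $Q\to\mathrm H_0(A)$ is surjective, and $A\to B$ is a surjective morphism of dg $Q$-algebras onto a ring $B$, with kernel $\theta\colon U\hookrightarrow A$. We shall take $A=E$ and $B=\mathrm H_0(E)$ for Theorem~\ref{thm:koszul}, and a surjection of rings for Theorem~\ref{thm:unmixed}. Since $(-)^\vee$ preserves quasi-isomorphisms, it is an exact functor $\mathsf D(A)^{\mathrm{op}}\to\mathsf D(A)$, and there is an exact sequence of dg $A$-modules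
\begin{equation}\label{eq:dualseq}
0\to B^\vee\to A^\vee\xrightarrow{\ \theta^\vee\ }U^\vee\to0
\end{equation}
with $B^\vee$ concentrated in degree $0$. The first lemma is the only place where the two hypotheses on $M$ in Theorem~\ref{thm:koszul} meet.

\begin{lemma}\label{lem:vanishing}
Let $M$ be a direct summand in $\mathsf D(A)$ of a $B$-complex $Y$. Then $M\otimes_A^{\mathsf L}\theta=0$. If $M$ is perfect and $N=\operatorname{RHom}_A(M,A)$, then $N\otimes_A^{\mathsf L}\theta^\vee=0$.
\end{lemma}

\begin{proof}
Let $\varphi\colon W\to Y$ be a semifree resolution over $A$. Tensoring $U\to A\to B\to$ with $W$ gives a triangle $W\otimes_AU\xrightarrow{W\otimes\theta}W\xrightarrow{\eta}W\otimes_AB\to$. Since $A$ acts on $Y$ through $B$, the rule $w\otimes\beta\mapsto\beta\varphi(w)$ defines an $A$-linear chain map $W\otimes_AB\to Y$, and its composite with $\eta$ is the quasi-isomorphism $\varphi$. So $\eta$ is a split monomorphism in $\mathsf D(A)$, and $\eta\circ(W\otimes\theta)=0$ forces $Y\otimes_A^{\mathsf L}\theta=0$. The morphism $M\otimes_A^{\mathsf L}\theta$ is a retract of $Y\otimes_A^{\mathsf L}\theta$, so it is zero.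

Now let $M$ be perfect. Adjunction and \eqref{eq:perfect} give isomorphisms
\[
(M\otimes_A^{\mathsf L}T)^\vee\simeq\operatorname{RHom}_A(M,T^\vee)\simeq N\otimes_A^{\mathsf L}T^\vee,
\]
natural in the dg $A$-module $T$. They identify $(M\otimes^{\mathsf L}_A\theta)^\vee=0$ with $N\otimes_A^{\mathsf L}\theta^\vee$.
\end{proof}

The second lemma is step (iv). Nakayama's lemma does not apply to the torsion modules that $\check C$ produces. Tensoring with $K$ removes $\check C$ and keeps the bottom homology nonzero.

\begin{lemma}\label{lem:nonvanishing}
Let $G$ be an $\mathrm H_0(A)$-algebra with $G\neq\mathfrak nG$, and let $\psi\colon A\otimes_Q\check C\to G\otimes_Q\check C$ be induced by $A\to\mathrm H_0(A)\to G$. If $N$ is a nonzero perfect dg $A$-module, then $N\otimes_A^{\mathsf L}\psi\neq0$ in $\mathsf D(A)$.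
\end{lemma}

\begin{proof}
Let $Z$ be any $Q$-complex. We claim that the projection $\check C\to Q$ onto degree $0$ induces a quasi-isomorphism $K\otimes_QZ\otimes_Q\check C\to K\otimes_QZ$. For $x\in\mathfrak n$ write $x=\partial\xi$ with $\xi\in K_1$; multiplication by $\xi$ is a null-homotopy for multiplication by $x$ on $K$. On $K\otimes_QZ\otimes_QQ_x$ multiplication by $x$ is thus null-homotopic and bijective, so this complex is acyclic. The kernel of the degreewise split surjection $\check C\to Q$ is a bounded complex of finite sums of modules $Q_x$ with $x\in\mathfrak n$, and the claim follows.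

Take $N$ semifree, so that $N\otimes^{\mathsf L}_A\psi$ is the map $N\otimes_Q\check C\to(N\otimes_AG)\otimes_Q\check C$, and suppose that it is zero in $\mathsf D(A)$. In the commutative square
\[
\begin{array}{ccc}
K\otimes_QN\otimes_Q\check C&\longrightarrow&K\otimes_Q(N\otimes_AG)\otimes_Q\check C\\[2pt]
\big\downarrow&&\big\downarrow\\[2pt]
K\otimes_QN&\xrightarrow{\ \ \kappa\ \ }&K\otimes_Q(N\otimes_AG)
\end{array}
\]
the top map is then zero in $\mathsf D(A)$ and the vertical maps are quasi-isomorphisms, so $\kappa=0$ in $\mathsf D(A)$. Now $\mathrm H(N)$ is nonzero and finitely generated; let $b$ be the least degree with $\mathrm H_b(N)\neq0$. The module $X=K\otimes_QN$ is an iterated cone of the multiplications by $x_1,\dots,x_d$, so $\mathrm H_i(X)=0$ for $i<b$, and $V=\mathrm H_b(X)=\mathrm H_b(N)/\mathfrak n\mathrm H_b(N)$ is a nonzero $k$-vector space by Nakayama's lemma. The map $\kappa$ is the canonical map $X\to X\otimes_A^{\mathsf L}G$. By Lemma~\ref{lem:degrees}(2), $\mathrm H_b(\kappa)$ is the map $V\to V\otimes_{\mathrm H_0(A)}G=V\otimes_k(G/\mathfrak nG)$, $v\mapsto v\otimes1$. It is injective because $1\notin\mathfrak nG$.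 This contradicts $\kappa=0$.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $G$ and $\psi$ be as in Lemma~\ref{lem:nonvanishing}. Suppose there are an integer $s$ and an isomorphism $\alpha\colon\Sigma^sA^\vee\to A\otimes_Q\check C$ in $\mathsf D(A)$ such that the composite
\begin{equation}\label{eq:composite}
\Sigma^sB^\vee\longrightarrow\Sigma^sA^\vee\xrightarrow{\ \alpha\ }A\otimes_Q\check C\xrightarrow{\ \psi\ }G\otimes_Q\check C
\end{equation}
is zero in $\mathsf D(A)$. Then every perfect dg $A$-module $M$ that is a direct summand in $\mathsf D(A)$ of a $B$-complex is zero.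
\end{proposition}

\begin{proof}
By the triangle attached to \eqref{eq:dualseq}, the vanishing of \eqref{eq:composite} gives a factorization $\psi\alpha=\gamma\circ\Sigma^s\theta^\vee$ for some $\gamma$. With $N=\operatorname{RHom}_A(M,A)$, Lemma~\ref{lem:vanishing} gives $N\otimes_A^{\mathsf L}(\psi\alpha)=0$, hence $N\otimes_A^{\mathsf L}\psi=0$. Since $N$ is perfect, Lemma~\ref{lem:nonvanishing} gives $N\simeq0$, and $M\simeq\operatorname{RHom}_A(N,A)\simeq0$ by \eqref{eq:perfect}.
\end{proof}

\section{Koszul complexes and big Cohen--Macaulay algebras}\label{sec:koszul}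

To apply the criterion to a Koszul complex we need $\alpha$ and $G$. The isomorphism $\alpha$ comes from the self-duality of the exterior algebra and holds for any list.

\begin{lemma}\label{lem:selfdual}
For $E=K(f_1,\dots,f_m;Q)$ one has $E\otimes_Q\check C\simeq\Sigma^{m-d}E^\vee$ in $\mathsf D(E)$.
\end{lemma}

\begin{proof}
Let $\omega\in\operatorname{Hom}_Q(E,Q)$ be the projection onto $E_m=Qe_1\cdots e_m\cong Q$. It has degree $-m$, and it is a cycle because $\partial(E)\subseteq E_{\leqslant m-1}$. So $a\mapsto a\omega$ is a morphism of dg $E$-modules $\Sigma^{-m}E\to\operatorname{Hom}_Q(E,Q)$. It sends each monomial in the $e_i$ to the functional dual, up to sign, to the complementary monomial, so it is an isomorphism. As $E$ is finite free over $Q$, we get $E^\vee\cong\operatorname{Hom}_Q(E,Q)\otimes_Q\mathfrak E\cong\Sigma^{-m}E\otimes_Q\mathfrak E$. By \eqref{eq:gorenstein} for $P=Q$ we have $\check C\simeq\Sigma^{-d}\mathfrak E$ in $\mathsf D(Q)$, and $E\otimes_Q-$ takes quasi-isomorphisms of $Q$-complexes to quasi-isomorphisms of dg $E$-modules. Hence $E\otimes_Q\check C\simeq\Sigma^{-d}E\otimes_Q\mathfrak E\cong\Sigma^{m-d}E^\vee$.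
\end{proof}

The algebra $G$ comes from the following theorem, due to Hochster and Huneke \cite{HH92,HH95} in equal characteristic and to Andr\'e \cite{Andre} in mixed characteristic.

\begin{theorem}\label{thm:bcm}
Every complete noetherian local domain $C$ has a $C$-algebra $G$ and a system of parameters $\boldsymbol y$ of $C$ that is a regular sequence on $G$, with $G\neq\boldsymbol yG$.
\end{theorem}

Such a $G$ is a \emph{big Cohen--Macaulay algebra}; it need not be finitely generated. We use it in the following form.

\begin{lemma}\label{lem:bcm}
Let $\mathfrak P$ be a prime ideal of $Q$, $r=\dim Q/\mathfrak P$, and $G$ a big Cohen--Macaulay algebra over $Q/\mathfrak P$. Then $G\neq\mathfrak nG$, and $G\otimes_Q\check C$ has homology only in degree $-r$.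
\end{lemma}

\begin{proof}
Let $\boldsymbol y=y_1,\dots,y_r$ be as in Theorem~\ref{thm:bcm}. If $G=\mathfrak nG$, then $G=\mathfrak n^tG\subseteq\boldsymbol yG$ for $t\gg0$, which is excluded. Next, $\mathrm H^i_{\mathfrak n}(G)=\mathrm H^i_{(\boldsymbol y)}(G)$ vanishes for $i>r$. For $i<r$ we show by induction on $j$ that $\mathrm H^i_{\mathfrak a}(T)=0$ for $i<j$ whenever the ideal $\mathfrak a$ contains a $T$-regular sequence $y_1,\dots,y_j$. The sequence $0\to T\xrightarrow{y_1}T\to T/y_1T\to0$ and the vanishing of $\mathrm H_{\mathfrak a}^{i-1}(T/y_1T)$ show that $y_1$ is injective on $\mathrm H^i_{\mathfrak a}(T)$. This module is $\mathfrak a$-power torsion, so it is zero.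
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:koszul}]
Let $g=\operatorname{ht}(\boldsymbol f)\leqslant m$, so that $\dim B=d-g$. If $m=g$, then $\boldsymbol f$ is a regular sequence. Suppose $m>g$. Choose a prime $\mathfrak p$ of $B$ with $\dim B/\mathfrak p=d-g$ and a big Cohen--Macaulay algebra $G$ over the complete local domain $B/\mathfrak p$. Apply Proposition~\ref{prop:criterion} with $A=E$, $s=m-d$ and $\alpha$ from Lemma~\ref{lem:selfdual}. The source of \eqref{eq:composite} has homology only in degree $m-d$. By Lemma~\ref{lem:bcm} the target has homology only in degree $g-d<m-d$. So \eqref{eq:composite} is zero by Lemma~\ref{lem:degrees}(1), and $M\simeq0$, contrary to the hypothesis.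
\end{proof}

\begin{remark}\label{rem:hypotheses}
Neither hypothesis on $M$ can be dropped: for every list $\boldsymbol f$ in $\mathfrak n$, the module $E$ is nonzero and perfect, and $k$ is a nonzero $B$-complex. The modules $M_p$ of Section~\ref{sec:field} show that it is not enough to ask that $\mathrm H_{>0}(E)$ annihilate $\mathrm H(M)$. The proof uses little about $G$: the vanishing in Lemma~\ref{lem:bcm} and the element $1\in G\smallsetminus\mathfrak nG$. When some $B/\mathfrak p$ of dimension $\dim B$ is Cohen--Macaulay, for instance when $B$ is artinian, one may take $G=B/\mathfrak p$ and Theorem~\ref{thm:bcm} is not needed.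
\end{remark}

\section{Lower bounds for the dimension}\label{sec:bounds}

Theorem~\ref{thm:bound}(1) turns a linear subspace that avoids $\mathrm V_R(M)$ into a regular sequence in $I$. The size of such subspaces is governed by the dimension.

\begin{lemma}\label{lem:linear}
Let $V\subseteq\operatorname{Spec}^*\mathcal S$ be a nonempty closed set of dimension $v$. A linear subspace $L$ with $V\cap L=\{\boldsymbol0\}$ has $\dim_kL\leqslant n-v$. If $k$ is infinite, there is such an $L$ with $\dim_kL=n-v$.
\end{lemma}

\begin{proof}
Let $V$ be defined by the homogeneous ideal $\mathfrak a$, and $L$ by $w=n-\dim_kL$ linear forms. Then $\mathcal S/\mathfrak a$ becomes finite-dimensional modulo these forms, so by the graded Nakayama lemma it is a finite module over the subalgebra they generate, and $v\leqslant w$. Now let $k$ be infinite and $v>0$. The minimal primes of $\mathfrak a$ are homogeneous and different from $\mathcal S_+$, so each contains only a proper subspace of the linear forms. A vector space over an infinite field is not a finite union of proper subspaces, so some linear form $\ell$ lies in none of them, and $\dim\mathcal S/(\mathfrak a+(\ell))<v$.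 By induction at most $v$ linear forms cut $V$ down to $\{\boldsymbol0\}$. Their zero set $L$ has $\dim_kL\geqslant n-v$, and equality holds by the first part.
\end{proof}

To make the residue field infinite, put $Q(t)=Q[t]_{\mathfrak nQ[t]}$ and let $\widetilde Q$ be its completion. Both are regular local rings of dimension $d$, faithfully flat over $Q$, with maximal ideal generated by $\mathfrak n$ and residue field $k(t)$. Put $\widetilde R=\widetilde Q/I\widetilde Q$ and $\widetilde M=\widetilde Q\otimes_Q\widehat M$. This is a minimal regular presentation of the complete ring $\widetilde R$, and $\widetilde M$ is an $\widetilde R$-complex with nonzero finitely generated homology.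

\begin{lemma}\label{lem:basechange}
One has $\mu(I\widetilde Q)=n$, $\operatorname{ht}I\widetilde Q=\operatorname{ht}I$ and $\dim\mathrm V_{\widetilde R}(\widetilde M)=\dim\mathrm V_R(M)$.
\end{lemma}

\begin{proof}
By flatness $I\widetilde Q/\mathfrak nI\widetilde Q=k(t)\otimes_kI/\mathfrak nI$, which gives the first equality. The map $\widehat R\to\widetilde R$ is flat and local with closed fiber a field, so $\dim\widetilde R=\dim\widehat R$, which gives the second. The module $\widetilde Q\otimes_QF$ is a semifree resolution of $\widetilde M$ over $\widetilde Q\otimes_QE=K(\boldsymbol f;\widetilde Q)$, and its reduction to the residue field is $k(t)\otimes_k\overline F$. As $\overline F$ is finite-dimensional in each degree, the model \eqref{eq:model} for $\widetilde M$ is $k(t)\otimes_k(\mathcal S\otimes_k\overline F^*)$. So $\operatorname{Ext}_{\widetilde Q\otimes E}(\widetilde M,k(t))=k(t)\otimes_k\operatorname{Ext}_E(\widehat M,k)$ as modules over $k(t)\otimes_k\mathcal S$. The dimension of a finitely generated graded module is the order of the pole at $1$ of its Hilbert series, which is unchanged.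
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}(2)]
By Lemma~\ref{lem:basechange} we may assume that $k$ is infinite. Let $v=\dim\mathrm V_R(M)$. By Lemma~\ref{lem:linear} and part (1), the ideal $I$ contains a regular sequence of length $n-v$. Hence $n-v\leqslant\operatorname{ht}I$, that is, $v\geqslant\operatorname{cid}R$.
\end{proof}

If equality holds, $\widetilde M$ is perfect over a complete intersection $P$ of the same dimension as $R$, and it is a complex over a quotient $P/J$ with $J\neq 0$. The criterion is available again, but now both ends of \eqref{eq:composite} sit in the same degree, so Lemma~\ref{lem:degrees}(1) says nothing. Instead \eqref{eq:composite} is a map of modules, and we kill it with an annihilator: when $J$ is its own double annihilator, $(P/J)^\vee$ is $\mathfrak bP^\vee$ for $\mathfrak b=0:_PJ$, and $G$ can be chosen with $\mathfrak bG=0$.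

\begin{lemma}\label{lem:gorenstein}
Let $P$ be a Gorenstein quotient of $Q$ and $J\neq0$ an ideal of $P$ with $J=0:_P(0:_PJ)$. Then every $P/J$-complex that is perfect over $P$ is acyclic.
\end{lemma}

\begin{proof}
Let $r=\dim P$, $B=P/J$ and $\mathfrak b=0:_PJ$. The submodule $B^\vee\subseteq P^\vee$ is $0:_{P^\vee}J$. We first show $B^\vee=\mathfrak bP^\vee$. For a submodule $T\subseteq P^\vee$, the kernel of the surjection $P=P^{\vee\vee}\to T^\vee$ consists of the multiplications that vanish on $T$, so $T^\vee=P/\operatorname{ann}T$. Hence, if $T\subseteq T'\subseteq P^\vee$ have the same annihilator, then $(T'/T)^\vee=0$ and $T=T'$. Since $P^\vee$ is faithful, $\operatorname{ann}(\mathfrak bP^\vee)=0:_P\mathfrak b=J$. Also $\mathfrak bP^\vee\subseteq0:_{P^\vee}J$, so $J\subseteq\operatorname{ann}(0:_{P^\vee}J)\subseteq\operatorname{ann}(\mathfrak bP^\vee)=J$, and the two submodules coincide.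

As $J\neq0$, there is a prime $\mathfrak p=0:_Pu$ with $u\in J$. Then $\mathfrak b\subseteq\mathfrak p$ because $\mathfrak bu=0$, and $\dim P/\mathfrak p=r$ because $\mathfrak p\in\operatorname{Ass}P$ and $P$ is Cohen--Macaulay. Let $G$ be a big Cohen--Macaulay algebra over $P/\mathfrak p$; it is a $P$-algebra with $\mathfrak bG=0$. Apply Proposition~\ref{prop:criterion} with $A=P$, $s=-r$ and $\alpha$ from \eqref{eq:gorenstein}. By Lemma~\ref{lem:bcm} both ends of \eqref{eq:composite} have homology only in degree $-r$. Modules embed fully faithfully in $\mathsf D(P)$, so \eqref{eq:composite} is determined by the map it induces in homology, namely the restriction to $B^\vee=\mathfrak bP^\vee$ of a $P$-linear map $\lambda\colon P^\vee\to\mathrm H^r_{\mathfrak n}(G)$. Finally $\lambda(\mathfrak bP^\vee)\subseteq\mathfrak b\,\mathrm H_{\mathfrak n}^r(G)=0$.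
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unmixed}]
Let $g=\operatorname{ht}I<n$ and $r=d-g=\dim R$. By Theorem~\ref{thm:bound}(2) it suffices to exclude $\dim\mathrm V_R(M)=n-g$, so assume this equality. By Lemmas~\ref{lem:basechange} and \ref{lem:linear} there is a $g$-dimensional subspace $L$ of $I\widetilde Q/\mathfrak nI\widetilde Q$ with $\mathrm V_{\widetilde R}(\widetilde M)\cap L=\{\boldsymbol0\}$. Unmixedness is easy to follow from $Q$ to $Q(t)$, and a double annihilator condition is easy to follow from $Q(t)$ to $\widetilde Q$, so we choose the lifts in $Q(t)$. Since $I\widetilde Q/\mathfrak nI\widetilde Q=IQ(t)/\mathfrak nIQ(t)$, a basis of $L$ lifts to $\boldsymbol h=h_1,\dots,h_g\in IQ(t)$. By Theorem~\ref{thm:bound}(1), $\boldsymbol h$ is a regular sequence in $\widetilde Q$, hence in $Q(t)$ by faithful flatness. By Proposition~\ref{prop:sections}, $\widetilde M$ is perfect over $K(\boldsymbol h;\widetilde Q)\simeq P$, where $P=\widetilde Q/(\boldsymbol h)$.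

Put $P_0=Q(t)/(\boldsymbol h)$, a Gorenstein local ring of dimension $r$ with completion $P$, and $J_0=IP_0$. We claim that $J_0=0:_{P_0}(0:_{P_0}J_0)$; this is where unmixedness is used. For a flat map $C\to C'$ of noetherian rings, $\operatorname{Ass}C'$ is the union of the sets $\operatorname{Ass}(C'/\mathfrak qC')$ over $\mathfrak q\in\operatorname{Ass}C$. Take $C=\widehat R$ and $C'=Q(t)/IQ(t)=P_0/J_0$. Each $C'/\mathfrak qC'$ is a localization of $(C/\mathfrak q)[t]$, hence a domain, and it is flat and local over $C/\mathfrak q$ with closed fiber a field, hence of dimension $\dim C/\mathfrak q=r$. So every $\mathfrak Q\in\operatorname{Ass}_{P_0}(P_0/J_0)$ has $\dim P_0/\mathfrak Q=r$ and is a minimal prime of $P_0$. The ring $(P_0)_{\mathfrak Q}$ is then artinian Gorenstein, that is, it is the injective hull of its residue field, and by Matlis duality each of its ideals equals its double annihilator. Annihilators localize, so the submodule $\bigl(0:(0:J_0)\bigr)/J_0$ of $P_0/J_0$ vanishes at every associated prime of $P_0/J_0$. It therefore has no associated prime and is zero.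

Annihilators of ideals commute with flat base change, so $J=IP$ satisfies $J=0:_P(0:_PJ)$. Moreover $J\neq0$, because $I\widetilde Q$ needs $n>g$ generators. The complex $\widetilde M$ is a complex over $\widetilde R=P/J$, perfect over $P$ and not acyclic. This contradicts Lemma~\ref{lem:gorenstein}, applied over $\widetilde Q$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

In both examples the generators of $I$ are distinct monomials of degree $2$, so they are minimal generators.

\begin{example}\label{ex:mixed}
Theorem~\ref{thm:bound}(2) is sharp for every value $c\geqslant1$ of $\operatorname{cid}R$, and unmixedness cannot be dropped from Theorem~\ref{thm:unmixed}. Let $Q=k[\![x,z_1,\dots,z_c]\!]$, $I=(x^2,xz_1,\dots,xz_c)$ and $R=Q/I$. Then $n=c+1$, $\operatorname{ht}I=1$ and $\operatorname{cid}R=c$. The $R$-module $M=Q/(x^2,z_1,\dots,z_c)$ is the quotient of $P=Q/(x^2)\simeq K(x^2;Q)$ by the regular sequence $z_1,\dots,z_c$, so it is perfect over $P$. By Proposition~\ref{prop:sections}, $\mathrm V_R(M)$ meets the line spanned by the class of $x^2$ only in $\boldsymbol0$. So $\dim\mathrm V_R(M)\leqslant n-1=c$ by Lemma~\ref{lem:linear},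 and equality holds by Theorem~\ref{thm:bound}(2). The ring $R$ is not unmixed, since $\mathfrak n$ is the annihilator of the class of $x$ and $\dim R=c>0$. The hypothesis of Lemma~\ref{lem:gorenstein} fails accordingly: for $J=IP$ one has $0:_PJ=(x)$ and $0:_P(x)=(x)\neq J$.

For $c=1$, $z=z_1$ and $k$ algebraically closed, the one-dimensional cone $\mathrm V_R(M)$ is a finite union of lines spanned by classes of elements $f=ax^2+bxz$ with $a,b\in k$. If $a\neq0$, then $(f,z)=(x^2,z)$ has height $2$, so $M$ is the quotient of $Q/(f)$ by a regular element and is perfect over it. Hence $\mathrm V_R(M)$ is the line spanned by the class of $xz$.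
\end{example}

\begin{example}\label{ex:artinian}
The bound in Theorem~\ref{thm:unmixed} is attained. Let $Q=k[\![x,y]\!]$ and $R=Q/(x^2,xy,y^2)$, which is artinian and hence unmixed. Here $n=3$, $\operatorname{ht}I=2$ and $\operatorname{cid}R+1=2$. The $R$-module $M=Q/(x^2,y)$ is the quotient of $Q/(x^2)$ by the regular element $y$, so it is perfect over $Q/(x^2)$. Proposition~\ref{prop:sections} and Lemma~\ref{lem:linear} give $\dim\mathrm V_R(M)\leqslant n-1=2$, and equality holds by Theorem~\ref{thm:unmixed}.
\end{example}

\begin{thebibliography}{9}

\bibitem{Andre}
Andr\'e, \emph{La conjecture du facteur direct}, Publ. IH\'ES 127 (2018).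

\bibitem{ABIM}
Avramov, Buchweitz, Iyengar and Miller, \emph{Homology of perfect complexes}, Adv. Math. 223 (2010).

\bibitem{BGP}
Benjamin Briggs, Elo\'isa Grifo and Josh Pollitz, \emph{The embedded deformation problem for monomial ideals}, arXiv:2506.10827 (2025).

\bibitem{HH92}
Hochster and Huneke, Ann. of Math. 135 (1992).

\bibitem{HH95}
Hochster and Huneke, Adv. Math. 113 (1995).

\end{thebibliography}
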